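# A homogeneous continuum of dimension one that is not bihomogeneous

## 1. Homogeneity, curves, coverings, profinite groups

**Definition 1 (homogeneous, bihomogeneous).** A space $X$ is *homogeneous* if for any $p,q\in X$ there is a homeomorphism $h:X\to X$ with $h(p)=q$. It is *bihomogeneous* if for any $p,q\in X$ there is a homeomorphism $h:X\to X$ with $h(p)=q$ and $h(q)=p$.

*Example.* The interval $[0,1]$ is not homogeneous, because removing an endpoint leaves a connected set and removing $\frac12$ does not. Every topological group is bihomogeneous: $h(x)=p\,x^{-1}q$ is a homeomorphism with $h(p)=q$ and $h(q)=pq^{-1}q=p$. Note that inversion does the work here.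

**Definition 2 (Peano continuum, local separating point).** A *Peano continuum* is a compact, connected, locally path-connected metric space; it is non-degenerate if it has more than one point. A point $m$ of it is a *local separating point* if $U\setminus\{m\}$ is disconnected for some connected open $U\ni m$.

*Example.* On a circle every point is a local separating point (take $U$ an open arc). On the $2$-sphere no point is, since a connected open subset of a surface stays connected when one point is removed.

We use two textbook facts. A compact locally path-connected metric space is *uniformly* locally path connected: for every $\mu>0$ there is $\varepsilon>0$ such that points at distance $<\varepsilon$ are joined by a path of diameter $<\mu$. And for compact metric $M$ the group $\mathrm{Homeo}(M)$ with the sup-metric topology is Polish and acts continuously on $M$. We write $d(h,\mathrm{id})=\sup_m d(h(m),m)$; note that $d(h^{-1},\mathrm{id})=d(h,\mathrm{id})$.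

**Definition 3 (Menger curve, Sierpiński carpet).** The *Menger universal curve* $M\subset[0,1]^3$ is the set of points $(x,y,z)$ whose coordinates have ternary expansions such that at each place at most one of the three digits is $1$. The *Sierpiński carpet* $\mathcal S\subset[0,1]^2$ is the set of $(x,y)$ having ternary expansions that never have digit $1$ at the same place.

*Example.* Since $\frac12=.111\ldots$ is the only ternary expansion of $\frac12$, we have $(\frac12,0,0)\in M$ but $(\frac12,\frac12,0)\notin M$. The map $f(x,y,z)=(x,y)$ sends $M$ into $\mathcal S$, and $\mathcal S\times\{0\}\subset M$, since $0=.000\ldots$.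

**Definition 4 (dimension).** For separable metrizable spaces $\dim$ is the covering dimension. We use: $\dim A\le\dim X$ for $A\subset X$; a countable union of closed sets of dimension $\le n$ has dimension $\le n$ (sum theorem); $\dim(A\times B)\le\dim A+\dim B$ for nonempty $A,B$; nonempty compact totally disconnected metrizable spaces have dimension $0$.

*Example.* $\dim([0,1]\times\text{Cantor set})=1$.

**Definition 5 (regular covering).** Let $q:\hat M\to M$ be a covering with $\hat M$ path connected. Its *deck group* $\Lambda$ consists of the homeomorphisms $\lambda$ of $\hat M$ with $q\lambda=q$, acting on the left. The covering is *regular* if $\Lambda$ is transitive on each fiber.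

*Example.* $\mathbb R\to\mathbb R/\mathbb Z$ is regular with $\Lambda=\mathbb Z$ acting by translations.

A lift of a map from a connected space is determined by one value, so $\Lambda$ acts freely on $\hat M$. We also use lifting of paths, and of homotopies with any parameter space.

**Definition 6 (profinite group).** A *profinite group* is a compact, Hausdorff, totally disconnected topological group.

*Example.* For a prime $\ell$, the $\ell$-adic integers $\mathbb Z_\ell$, and $SL_2(\mathbb Z_\ell)$, are metrizable profinite groups. $\mathbb Z$ is dense in $\mathbb Z_\ell$, so a dense countable subgroup is typically not discrete in the topology it inherits.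

Facts about a profinite group $G$:

* (P1) The open normal subgroups form a neighborhood basis of $e$. Open subgroups are closed and have finite index. If $\Gamma\le G$ is dense, then $G=\Gamma V$ for every open subgroup $V$, and $\Gamma\cap V$ is dense in $V$.
* (P2) A locally constant function $\kappa$ on $G$ is constant on all cosets $aV$ of some open normal $V$. Indeed, cover $G$ by finitely many $a_iV_i$ with $V_i$ open normal and $\kappa$ constant on $a_iV_i$, and put $V=\bigcap V_i$; each $aV$ lies in some $a_iV_iV=a_iV_i$.
* (P3) If $G$ is metrizable it has only countably many clopen subsets, since each is a finite union of members of a countable base. So it has countably many open subgroups.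

**Definition 7 (meager).** A subset of a space is *meager* if it is contained in a countable union of closed nowhere dense sets. By Baire's theorem, a nonempty locally compact Hausdorff space is not a meager subset of itself.

*Example.* $\mathbb Z$ is meager in $\mathbb Z_\ell$, being a countable union of points, none of which is open.

**Definition 8 (the data $(\ast)$ and the space $X(\hat M,\Gamma,G)$).** Let

* $M$ be a non-degenerate homogeneous Peano continuum;
* $q:\hat M\to M$ be a regular covering with $\hat M$ path connected and countable deck group $\Lambda$;
* $\Gamma\le\Lambda$ be a finitely generated subgroup, identified (abstractly) with a *dense* subgroup of a metrizable profinite group $G$.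

Put
$$X=X(\hat M,\Gamma,G)=\Gamma\backslash(\hat M\times G),\qquad \gamma(z,a)=(\gamma z,\gamma a).$$
Let $p:\hat M\times G\to X$, $p(z,a)=[z,a]$, be the quotient map. For $g\in G$ let $R_g[z,a]=[z,ag]$; this is well defined because left and right multiplications commute, and it is a homeomorphism with inverse $R_{g^{-1}}$. Put $L_a=p(\hat M\times\{a\})$, so $R_gL_a=L_{ag}$. We call $G$ the *transverse group*.

*Example (dyadic solenoid).* Take $M=\mathbb R/\mathbb Z$, $\hat M=\mathbb R$, $\Lambda=\Gamma=\mathbb Z$, $G=\mathbb Z_2$. Then $[t,a]=[t+n,a+n]$ for $n\in\mathbb Z$. Over each point of the circle sits a copy of $\mathbb Z_2$, and walking once around along $L_a$ leads from $[t,a]$ to $[t+1,a]=[t,a-1]$.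

Finally, these published theorems are used as black boxes.

* (F1) The Menger curve is a homogeneous $1$-dimensional Peano continuum with no local separating points (R. D. Anderson, Ann. of Math. 67 (1958) 313–324).
* (F2) Effros' theorem (Ann. of Math. 81 (1965)): if a Polish group acts continuously and transitively on a Polish space $Y$, then for every $y\in Y$ the map $g\mapsto gy$ is open.
* (F3) Every bijection between finite subsets of the Menger curve extends to a homeomorphism of the curve. This is a special case of Mayer–Oversteegen–Tymchatyn, Dissertationes Math. 252 (1986): homeomorphisms between non-locally-separating closed subsets extend. It is needed only for Theorem D.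

## 2. Homogeneous without bihomogeneous in dimension one

If any point can be moved to any other, can any two points be *interchanged*? In general, no. C. Kuratowski gave a $1$-dimensional, non-locally compact, homogeneous, non-bihomogeneous subset of the plane, and H. Cook (1986) described a locally compact, $2$-dimensional, homogeneous, non-bihomogeneous metric space. Krystyna Kuperberg, in "Bihomogeneity and Menger manifolds" (arXiv:math/9804085, 1998), writes: "It is still not known if there is a 1-dimensional [locally] compact metric example". The bracket makes this two questions: is there a homogeneous, non-bihomogeneous metric space that is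

(a) $1$-dimensional and compact? (b) $1$-dimensional and locally compact?

The answer to both is yes.

**Theorem A.** Let $M$ be the Menger universal curve. For each nonempty set $S$ of primes $\ge5$ (for example $S=\{5\}$) there is a covering $\hat M\to M$ with deck group $\Gamma=SL_2(\mathbb Z)$ such that, with $G_S=\prod_{\ell\in S}SL_2(\mathbb Z_\ell)$, the space $X_S=X(\hat M,\Gamma,G_S)$ is a $1$-dimensional metric continuum which is homogeneous and not bihomogeneous. There is also a connected non-compact locally compact $1$-dimensional metric space which is homogeneous and not bihomogeneous.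

A compact space is locally compact, so $X_S$ settles (a) and (b) together. Theorem A follows from a general statement.

**Theorem B.** Under $(\ast)$:

1. $X$ is a connected, locally compact, separable metrizable space, homogeneous, with $\dim X=\dim M$. It is compact if $[\Lambda:\Gamma]<\infty$.
2. If $G$ has no open abelian subgroup, then for every $x\in X$ the set of $y\in X$ such that some homeomorphism of $X$ interchanges the path components of $x$ and $y$ is meager in $X$. In particular $X$ is not bihomogeneous.

Two further results describe how many examples there are and how sharp the condition on $G$ is.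

**Theorem C.** The continuum many spaces $X_S$ are pairwise non-homeomorphic. In general, if $X(\hat M,\Gamma,G)\cong X(\hat M',\Gamma',G')$, both as in $(\ast)$, then $G$ and $G'$ have isomorphic open subgroups.

**Theorem D.** If $G$ is any topologically finitely generated *abelian* profinite group, there are $\hat M,\Gamma$ over the Menger curve $M$, with $\Lambda=\Gamma$, for which $X(\hat M,\Gamma,G)$ is bihomogeneous. Hence, among topologically finitely generated profinite groups considered up to isomorphism of open subgroups, the transverse groups that occur for bihomogeneous $X$ over the Menger curve are exactly the virtually abelian ones (those with an open abelian subgroup).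

Clark and Fokkink, *Bihomogeneity of solenoids*, AGT 2 (2002), proved the corresponding obstruction for solenoids over closed manifolds. Their result is not used here.

## 3. Groups, circles and graphs are not enough

**Groups.** By the example after Definition 1 every topological group is bihomogeneous. This rules out the Cantor group, the circle, the line and the solenoids as examples.

**Bundles over a circle.** Let $M=S^1$ in Definition 8. Up to isomorphism the connected coverings are $\mathbb R\to S^1$ and $z\mapsto z^n$ on $S^1$. In each case $\hat M$ is an abelian topological group and $\Lambda$ acts by translations by a discrete cyclic subgroup. So $\Gamma$ is cyclic, $G=\overline\Gamma$ is abelian, and $\Gamma$ acts on $\hat M\times G$ by translations by a subgroup. Hence $X$ is a quotient of an abelian topological group by a closed subgroup. It is a topological group, so it is bihomogeneous. We need a noncommutative $\Gamma$, hence a base with a richer fundamental group.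

**Bundles over a graph.** In dimension one the sensible next choice of base is a finite graph such as a figure eight, with free fundamental group. Now homogeneity breaks. Locally $X$ would be $(\text{open piece of the graph})\times G$. Suppose a homeomorphism $h$ took a point $x$ over the vertex to a point $y$ over the interior of an edge. A small closed four-pronged star around $x$ in its path component is connected, so $h$ would embed it into one slice $\text{arc}\times\{b\}$ near $y$. A four-pronged star does not embed in an arc. The same argument excludes any graph with a branch vertex.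

So the base should be homogeneous and $1$-dimensional, with many coverings. The Menger curve $M$ qualifies, but then a new difficulty appears: to move points of $X$ along $M$ one would like to lift homeomorphisms of $M$ to $\hat M$, and in general homeomorphisms do not lift. (On the torus, exchanging the coordinates of $S^1\times S^1$ does not lift to the covering $\mathbb R\times S^1$, since it does not map the subgroup $0\times\mathbb Z$ of $\mathbb Z^2$ into itself.) Even a lift that exists may fail to commute with $\Lambda$. Section 5 gets around this: homeomorphisms *close to the identity* always lift, canonically, and Effros' theorem says that there are enough of them.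

For non-bihomogeneity we study how a homeomorphism permutes the path components $L_a$. The groups above interchange points by means of an inversion. We shall see that interchanging $L_e$ and $L_g$ for too many $g$ forces inversion to be a homomorphism near $e$, that is, forces $G$ to be abelian near $e$.

## 4. The local structure and the path components of $X$

This section proves everything in Theorem B(1) except homogeneity.

**Step 1 ($p$ is a covering map).** *Purpose: to be able to lift paths and homotopies from $X$.* Let $W\subset\hat M$ be open with $q|_W$ injective, for example a sheet over an evenly covered open set. If $w=\gamma w'$ with $w,w'\in W$ and $\gamma\in\Gamma$, then $q(w)=q(w')$, so $w=w'$ and $\gamma=e$ by freeness. So the sets $\gamma(W\times G)=\gamma W\times G$, $\gamma\in\Gamma$, are pairwise disjoint. The map $p$, a quotient by a group action, is open; it is injective on each $\gamma W\times G$, hence a homeomorphism from it onto the open set $p(W\times G)$, and $p^{-1}(p(W\times G))=\bigsqcup_\gamma\gamma W\times G$. Therefore $p$ is a covering map, its fibers are the $\Gamma$-orbits, and $\Gamma$ acts freely on $\hat M\times G$. These three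 facts are all we use about $p$.

**Step 2 (point-set properties).** *Purpose: to see that $X$ is a locally compact separable metrizable space, and to decide compactness.* Let $M'=\hat M/\Gamma$. If $O\subset M$ is evenly covered and $W$ is a sheet over it, then $q^{-1}(O)=\bigsqcup_{\lambda\in\Lambda}\lambda W$, and dividing by $\Gamma$ leaves one copy of $O$ for each element of $\Gamma\backslash\Lambda$. So $M'\to M$ is a covering with $[\Lambda:\Gamma]$ sheets, and $M'$ is Hausdorff because $M$ is. By Step 1, $X\to M'$ is locally trivial with fiber $G$. Two points of $X$ with different images in $M'$ have disjoint neighborhoods; two points with the same image lie in one open set $p(W\times G)\cong W\times G$, which is Hausdorff. So $X$ is Hausdorff. It is locally compact since $W\times G$ is. Finitely many evenly covered sets $O_1,\dots,O_n$ cover $M$, and each $q^{-1}(O_j)$ is a countable union of open copies of $O_j$; so $\hat M$, and $\hat M\times G$, are second countable. As $p$ is open, $X$ is second countable. By Urysohn's theorem $X$ is separable metrizable.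

Choose compact $N_j\subset O_j$ with $\bigcup_jN_j=M$ (use small closed balls, then relabel), and let $W_j$ be a sheet over $O_j$. The sets
$$p\big(\lambda(W_j\cap q^{-1}(N_j))\times G\big)\cong N_j\times G,\qquad \lambda\in\Lambda,\ j\le n, \tag{1}$$
are compact and cover $X$, and the set depends only on $j$ and the coset $\Gamma\lambda$. If $[\Lambda:\Gamma]<\infty$ there are finitely many of them, so $X$ is compact. If $[\Lambda:\Gamma]=\infty$, then $M'$ contains an infinite closed discrete set (a fiber over $M$), so $M'$, and with it $X$, is not compact.

**Step 3 (dimension).** *Purpose: to show $\dim X=\dim M$.* Each set in (1) is closed, of dimension at most $\dim N_j+\dim G=\dim N_j\le\dim M$, and there are countably many of them. So $\dim X\le\dim M$. Conversely $X$ contains a copy of each $N_j$, so $\dim N_j\le\dim X$, and $M=\bigcup_j N_j$ gives $\dim M\le\dim X$.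

**Step 4 (path components and connectedness).** *Purpose: to identify the objects that homeomorphisms must permute.* A path in $X$ lifts to $\hat M\times G$, and the second coordinate of the lift is constant since $G$ is totally disconnected. As $\hat M$ is path connected, the path components of $X$ are exactly the sets $L_a$. If $[z,a]=[w,b]$ then $b=\gamma a$ for some $\gamma\in\Gamma$; conversely $p(\hat M\times\{\gamma a\})=p(\gamma(\hat M\times\{a\}))=L_a$. Hence
$$L_a=L_b\iff b\in\Gamma a. \tag{2}$$
Since $\Gamma$ is dense in $G$, $L_e=p(\hat M\times\Gamma)$ is dense in $X$. It is path connected, so $X$ is connected.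

## 5. Small homeomorphisms lift: homogeneity

**Lemma 1.** There is $\varepsilon>0$ such that every homeomorphism $h$ of $M$ with $d(h,\mathrm{id})<\varepsilon$ has a lift $\hat h:\hat M\to\hat M$, a homeomorphism commuting with $\Lambda$. The group $\mathcal H$ generated by these $\hat h$ is transitive on $\hat M$.

*Proof.* **Step 1 (choice of $\varepsilon$ and definition of $\hat h$).** *Purpose: to move $z$ along a short path.* By the Lebesgue number lemma there is $\lambda>0$ such that every subset of $M$ of diameter $<\lambda$ lies in an evenly covered open set. Choose $\varepsilon>0$ such that points at distance $<\varepsilon$ are joined by a path of diameter $<\lambda/6$. Let $d(h,\mathrm{id})<\varepsilon$. Call a path from $m$ to $h(m)$ of diameter $<\lambda/6$ *admissible*. For $z\in\hat M$ with $q(z)=m$, choose an admissible path from $m$ to $h(m)$ and let $\hat h(z)$ be the endpoint of its lift starting at $z$.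

**Step 2 ($\hat h$ is well defined and continuous).** *Purpose: to describe $\hat h$ near $z$ without paths.* The ball $B(m,\lambda/3)$ has diameter at most $2\lambda/3<\lambda$, so it lies in an evenly covered open set $O$. Let $O_z$ be the sheet over $O$ through $z$. If $z'\in O_z$ and $d(q(z'),m)<\lambda/12$, then every admissible path from $q(z')$ to $h(q(z'))$ lies within $\lambda/12+\lambda/6<\lambda/3$ of $m$, hence in $O$. So its lift starting at $z'$ stays in $O_z$. Therefore
$$\hat h(z')\ \text{ is the point of } O_z \text{ over } h(q(z')). \tag{3}$$
This does not depend on the path, and $\hat h=(q|_{O_z})^{-1}\circ h\circ q$ near $z$ is continuous. Clearly $q\hat h=hq$.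

**Step 3 ($\hat h$ commutes with $\Lambda$ and is a homeomorphism).** *Purpose: to get maps that descend to $X$.* For $\lambda_0\in\Lambda$, the lift of a path starting at $\lambda_0z$ is $\lambda_0$ applied to the lift starting at $z$; so $\hat h(\lambda_0z)=\lambda_0\hat h(z)$. Also $d(h^{-1},\mathrm{id})<\varepsilon$, so $\widehat{h^{-1}}$ is defined. The reverse of an admissible path from $m$ to $h(m)$ is admissible for $h^{-1}$ at $h(m)$, and its lift starting at $\hat h(z)$ ends at $z$. So $\widehat{h^{-1}}\hat h=\mathrm{id}$, and by symmetry $\hat h\,\widehat{h^{-1}}=\mathrm{id}$.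

**Step 4 (transitivity).** *Purpose: to show that there are enough small homeomorphisms.* $\mathrm{Homeo}(M)$ is a Polish group acting continuously and, $M$ being homogeneous, transitively on $M$. By (F2), for each $m$ the set $\{h(m):d(h,\mathrm{id})<\varepsilon\}$ contains a neighborhood of $m$. By (3) with $z'=z$, the set $\{\hat h(z):d(h,\mathrm{id})<\varepsilon\}$ is the lift of this set to $O_z$, so $\mathcal Hz$ contains a neighborhood of $z$. Hence all $\mathcal H$-orbits are open. They partition the connected space $\hat M$, so there is only one. $\square$

**Proof that $X$ is homogeneous.** For $\eta\in\mathcal H$ put $\bar\eta[z,a]=[\eta z,a]$. Since $\eta$ commutes with $\Gamma\le\Lambda$, $[\eta\gamma z,\gamma a]=[\gamma\eta z,\gamma a]=[\eta z,a]$; so $\bar\eta$ is well defined, and it is a homeomorphism with inverse $\overline{\eta^{-1}}$. Given $[z,a]$ and $[w,b]$, choose $\eta\in\mathcal H$ with $\eta z=w$. Then $R_{a^{-1}b}\,\bar\eta$ sends $[z,a]\mapsto[w,a]\mapsto[w,b]$. With Section 4 this proves Theorem B(1). $\square$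

## 6. Homeomorphisms act transversally as local homomorphisms

Let $h:X\to X$ be a homeomorphism. It permutes the path components, which by (2) are indexed by $\Gamma\backslash G$. One expects a continuous $\varphi:G\to G$ with $h(L_a)=L_{\varphi(a)}$, and then $\varphi(\gamma a)\varphi(a)^{-1}\in\Gamma$ by (2). It is tempting to say that, for fixed $\gamma$, this continuous function of $a$ takes values in a countable set and so is locally constant. That is exactly where the naive argument stops: $\Gamma$ is not discrete in $G$.

*Example.* In $G=\mathbb Z_2$ with $\Gamma=\mathbb Z$ let $r(0)=0$ and $r(a)=2^{v(a)}$ for $a\ne0$, where $v$ is the $2$-adic valuation. The function $r$ is locally constant away from $0$ and tends to $0$ in $\mathbb Z_2$ as $a\to0$; so it is continuous and integer-valued, but not locally constant at $0$. The map $\varphi(a)=a+r(a)$ is continuous and sends each coset of $\mathbb Z$ into itself, yet for even $a\neq0$ we have $\varphi(a+1)-\varphi(a)=2-2^{v(a)}$, which is not constant on any neighborhood of $0$.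

What rescues us is that $\varphi$ comes from a homeomorphism of $X$, so that the element of $\Gamma$ can be read off in $\hat M$, where $\Gamma$ acts by disjoint translates.

**Lemma 2.** Let $X,X'$ be built from data $(\hat M,\Gamma,G)$, $(\hat M',\Gamma',G')$ as in $(\ast)$, and let $h:X\to X'$ be a homeomorphism. There is a continuous $\varphi:G\to G'$ with $h(L_a)=L'_{\varphi(a)}$ for all $a$, such that for every $\gamma\in\Gamma$
$$c(\gamma,a):=\varphi(\gamma a)\varphi(a)^{-1}\in\Gamma'\quad\text{for all }a\in G, \tag{4}$$
and $a\mapsto c(\gamma,a)$ is locally constant.

*Proof.* **Step 1 (construction of $\varphi$).** *Purpose: to choose representatives continuously.* Fix $z_0\in\hat M$. The map $a\mapsto h[z_0,a]$ from $G$ to $X'$ is continuous. As $G$ is compact and zero-dimensional, it has a finite clopen partition each piece of which is mapped into a subset of $X'$ evenly covered by $p'$. Choosing a sheet for each piece we get a continuous map $a\mapsto(\zeta(a),\varphi(a))\in\hat M'\times G'$ with $p'(\zeta(a),\varphi(a))=h[z_0,a]$. Since $h$ maps path components onto path components, $h(L_a)$ is the path component of $h[z_0,a]$, namely $L'_{\varphi(a)}$.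

**Step 2 (finding $c(\gamma,a)$ in $\hat M'$).** *Purpose: to compare two lifts of the same point.* Fix $\gamma\in\Gamma$ and a path $w$ in $\hat M$ from $z_0$ to $\gamma^{-1}z_0$. The homotopy $(a,t)\mapsto h[w(t),a]$ lifts through the covering $p'$ with initial value $(\zeta(a),\varphi(a))$ at $t=0$. For fixed $a$ the second coordinate of the lift is constant in $t$, since $G'$ is totally disconnected. So the lift is $(\zeta(a,t),\varphi(a))$ with $\zeta(a,t)$ continuous in $(a,t)$. At $t=1$ it lies over $h[\gamma^{-1}z_0,a]=h[z_0,\gamma a]$, and so does $(\zeta(\gamma a),\varphi(\gamma a))$. Since the fibers of $p'$ are free $\Gamma'$-orbits, there is a unique $c\in\Gamma'$ with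
$$(\zeta(\gamma a),\varphi(\gamma a))=c\,(\zeta(a,1),\varphi(a)). \tag{5}$$
The second coordinate gives $c=\varphi(\gamma a)\varphi(a)^{-1}=c(\gamma,a)$, which is (4).

**Step 3 (local constancy).** *Purpose: to use the first coordinate of (5).* Let $a_0\in G$ and choose an open $W\ni\zeta(a_0,1)$ in $\hat M'$ whose $\Gamma'$-translates are pairwise disjoint. For $a$ near $a_0$ we have $\zeta(a,1)\in W$ by continuity, and $\zeta(\gamma a)\in c(\gamma,a_0)W$ because $\zeta(\gamma a_0)=c(\gamma,a_0)\zeta(a_0,1)$ lies in this open set. But $\zeta(\gamma a)=c(\gamma,a)\zeta(a,1)\in c(\gamma,a)W$. So $c(\gamma,a)W$ and $c(\gamma,a_0)W$ meet, and $c(\gamma,a)=c(\gamma,a_0)$. $\square$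

For each single $\gamma$, (P2) now gives an open normal subgroup on whose cosets $c(\gamma,\cdot)$ is constant. Finite generation of $\Gamma$ makes one subgroup serve for all $\gamma$.

**Lemma 3.** In the situation of Lemma 2 there is an open normal subgroup $V\le G$ such that

1. $c(\gamma,\cdot)$ is constant on each coset $aV$, for *every* $\gamma\in\Gamma$;
2. $\theta:=c(\cdot,e)|_{\Gamma\cap V}:\Gamma\cap V\to\Gamma'$ is a homomorphism, and $\Theta(v):=\varphi(v)\varphi(e)^{-1}$ is a continuous homomorphism $V\to G'$ extending $\theta$;
3. $\varphi(\gamma v)=c(\gamma,e)\,\Theta(v)\,\varphi(e)$ for $\gamma\in\Gamma$, $v\in V$.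

*Proof.* **Step 1 (one $V$ for all $\gamma$).** *Purpose: statement 1.* Let $T=T^{-1}$ be a finite generating set of $\Gamma$. By (P2), applied to the finitely many functions $c(s,\cdot)$, $s\in T$, there is an open normal $V$ such that each of them is constant on every coset $aV$. From (4),
$$c(\gamma\gamma',a)=\varphi(\gamma\gamma'a)\varphi(\gamma'a)^{-1}\cdot\varphi(\gamma'a)\varphi(a)^{-1}=c(\gamma,\gamma'a)\,c(\gamma',a). \tag{6}$$
We induct on word length. If $c(\gamma',\cdot)$ is constant on cosets of $V$ and $s\in T$, then $c(s\gamma',a)=c(s,\gamma'a)c(\gamma',a)$ depends only on $aV$, because $\gamma'aV$ depends only on $aV$.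

**Step 2 (homomorphisms).** *Purpose: statement 2.* Let $\gamma,\gamma'\in\Gamma\cap V$. As $\gamma'\in eV$, statement 1 and (6) give $c(\gamma\gamma',e)=c(\gamma,\gamma')c(\gamma',e)=c(\gamma,e)c(\gamma',e)$; so $\theta$ is a homomorphism. The map $\Theta$ is continuous, and on $\Gamma\cap V$ it equals $\theta$ by (4). Since $\Gamma\cap V$ is dense in $V$, the identity $\Theta(vv')=\Theta(v)\Theta(v')$ extends from $\Gamma\cap V$ to $V$ by continuity.

**Step 3 (formula for $\varphi$).** *Purpose: statement 3.* For $v\in V=eV$, $\varphi(\gamma v)=c(\gamma,v)\varphi(v)=c(\gamma,e)\Theta(v)\varphi(e)$. $\square$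

Since $G=\Gamma V$, statement 3 describes $\varphi$ on all of $G$. Moreover $\Theta$ is determined by $\theta$, a homomorphism between finitely generated groups, for which there are only countably many choices. This countability is what the next section uses.

## 7. Interchanging path components and inversion

To see what to expect, suppose $V=G$, so that $\varphi(a)=\Theta(a)\varphi(e)$. If $h$ interchanges $L_e$ and $L_g$, then $\varphi(e)\in\Gamma g$ and $\varphi(g)\in\Gamma$, whence $\Theta(g)\in\Gamma g^{-1}\Gamma$: on the element $g$, the homomorphism $\Theta$ looks like inversion. One such $g$ is no contradiction. But there are only countably many possible $\Theta$; so if the set of such $g$ is not meager, one $\Theta$ must agree with inversion, up to constants, on an open set.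

**Proposition 4.** Let $E\subset G$ be the set of $g$ such that some homeomorphism of $X$ interchanges $L_e$ and $L_g$. If $G$ has no open abelian subgroup, $E$ is contained in a countable union of closed nowhere dense sets.

*Proof.* **Step 1 (an equation for $g$).** *Purpose: to place each $g\in E$ in a set defined by discrete parameters.* Let $h$ interchange $L_e$ and $L_g$, and take $\varphi,c,V,\Theta,\theta$ from Lemmas 2 and 3 with $X'=X$. Since $L_{\varphi(e)}=L_g$ and $L_{\varphi(g)}=L_e$, (2) gives $\varphi(e)=\alpha g$ and $\varphi(g)=\beta$ with $\alpha,\beta\in\Gamma$. As $G=\Gamma V$, write $g=\gamma w$ with $\gamma\in\Gamma$, $w\in V$. Lemma 3(3) gives $\beta=c(\gamma,e)\,\Theta(\gamma^{-1}g)\,\alpha g$. With $\delta=c(\gamma,e)^{-1}\beta\in\Gamma$ this says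
$$g\in E(V,\theta,\alpha,\gamma,\delta):=\{g\in\gamma V:\ \Theta(\gamma^{-1}g)=\delta g^{-1}\alpha^{-1}\}. \tag{7}$$
Here $V$ runs over the open normal subgroups of $G$, $\theta$ over the homomorphisms $\Gamma\cap V\to\Gamma$ that extend to a continuous homomorphism $\Theta:V\to G$, and $\alpha,\gamma,\delta$ over $\Gamma$. The extension $\Theta$ is unique because $\Gamma\cap V$ is dense in $V$.

**Step 2 (countably many sets).** *Purpose: to prepare Baire's theorem.* By (P3) there are countably many $V$. The group $\Gamma\cap V$ has finite index in the finitely generated group $\Gamma$, so it is finitely generated; a homomorphism to the countable group $\Gamma$ is determined by finitely many values, so there are countably many $\theta$. And $\Gamma$ is countable.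

**Step 3 (each set is closed and nowhere dense).** *Purpose: to use the hypothesis on $G$.* The set in (7) is closed, because $\gamma V$ is closed and both sides of the equation are continuous in $g$. Suppose it has interior. Then it contains $g_0U$ for some $g_0$ and some open subgroup $U\le V$. For $u\in U$,
$$\Theta(\gamma^{-1}g_0)\,\Theta(u)=\Theta(\gamma^{-1}g_0u)=\delta u^{-1}g_0^{-1}\alpha^{-1},$$
and $u=e$ gives $\Theta(\gamma^{-1}g_0)=\delta g_0^{-1}\alpha^{-1}$. Substituting and cancelling, $\Theta(u)=\alpha g_0u^{-1}g_0^{-1}\alpha^{-1}=k\,u^{-1}k^{-1}$ with $k=\alpha g_0$. So $u\mapsto u^{-1}=k^{-1}\Theta(u)k$ is a homomorphism on $U$, that is, $(uv)^{-1}=u^{-1}v^{-1}$ for all $u,v\in U$. Hence $U$ is abelian, contrary to hypothesis. $\square$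

**Proof of Theorem B(2).** **Step 1 (from $L_e$ to any path component).** *Purpose: to translate Proposition 4 to an arbitrary base point.* Let $x\in L_a$. If $h$ interchanges $L_a$ and $L_b$, then $R_a^{-1}hR_a$ interchanges $L_e$ and $L_{ba^{-1}}$, since $R_aL_e=L_a$ and $R_aL_{ba^{-1}}=L_b$; and conversely. So the set $B_x$ of those $y$ whose path component can be interchanged with that of $x$ satisfies $p^{-1}(B_x)=\hat M\times Ea$.

**Step 2 ($B_x$ is meager).** *Purpose: to push the statement down to $X$.* If $F\subset G$ is closed and nowhere dense, so is $Fa$, and $\hat M\times Fa$ is closed and nowhere dense in $\hat M\times G$. By Proposition 4, $\hat M\times Ea$ is meager. As $\hat M\times G$ is second countable, it is a countable union of open sets $O_n$ that $p$ maps homeomorphically onto open sets. Each $p(O_n\cap(\hat M\times Ea))$ is meager in the open set $p(O_n)$, hence in $X$. So $B_x=p(\hat M\times Ea)$ is meager in $X$.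

**Step 3 (conclusion).** *Purpose: to find points that cannot be interchanged.* By Baire's theorem there is $y\notin B_x$. A homeomorphism with $h(x)=y$ and $h(y)=x$ would interchange the path components of $x$ and $y$. So none exists, and $X$ is not bihomogeneous. $\square$

## 8. Coverings of the Menger curve with deck group $SL_2(\mathbb Z)$

From now on $M$ is the Menger curve. To apply Theorem B we need coverings of $M$ with prescribed deck groups. We obtain them by pulling back coverings of a punctured plane along $f(x,y,z)=(x,y)$. The relevant points and squares are, for $i\ge1$: the point $a_i=(\tfrac12,\tfrac12\,3^{1-i})$, and the square $Q_i$ centered at $a_i$ with side $3^{-i}$. Put $P_k=\mathbb R^2\setminus\{a_1,\dots,a_k\}$.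

**Lemma 5.** $\mathcal S\subset P_k$, and $f_*:\pi_1(M)\to\pi_1(P_k)\cong F_k$ is surjective, where $F_k$ is the free group of rank $k$.

*Proof.* **Step 1 ($a_i\notin\mathcal S$).** *Purpose: to see that $f$ maps into $P_k$.* The expansions $\frac12=.111\ldots$ and $\frac12 3^{1-i}=.0^{i-1}111\ldots$ are unique, and both have digit $1$ at place $i$.

**Step 2 ($\partial Q_i\subset\mathcal S$).** *Purpose: to find a loop around $a_i$ inside $\mathcal S$.* The $y$-range of $Q_i$ is $[3^{-i},2\cdot3^{-i}]$. On the horizontal sides $y=3^{-i}=.0^i222\ldots$ or $y=2\cdot3^{-i}=.0^{i-1}2000\ldots$, without any digit $1$. On the vertical sides $x=\frac12-\frac12 3^{-i}=.1^{i-1}0222\ldots$ or $x=\frac12+\frac12 3^{-i}=.1^{i-1}2000\ldots$, with digits $1$ only at places $\le i-1$, while $y\in[3^{-i},2\cdot3^{-i}]$ has an expansion whose first $i-1$ digits are $0$. So no common $1$ occurs.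

**Step 3 (connecting segments).** *Purpose: to link these loops inside $\mathcal S$.* Let $J_i=\{x_i\}\times[2\cdot3^{-i-1},3^{-i}]$ with $x_i=\frac12-\frac12 3^{-i-1}=.1^i0222\ldots$. On $J_i$ the coordinate $y$ has an expansion with first $i$ digits $0$ (at the top, $3^{-i}=.0^i222\ldots$). So $J_i\subset\mathcal S$. It joins the top left corner $(x_i,2\cdot3^{-i-1})$ of $Q_{i+1}$ to the bottom side of $Q_i$. Hence
$$D_k=\bigcup_{i\le k}\partial Q_i\cup\bigcup_{i<k}J_i\subset\mathcal S$$
is a connected graph.

**Step 4 ($\pi_1(P_k)$ is generated by loops in $D_k$).** *Purpose: to turn the picture into algebra.* Claim: for $b\in D_k$, $\pi_1(P_k,b)$ is free of rank $k$ on classes of loops $g_1,\dots,g_k$ in $D_k$, where $g_i$ runs from $b$ to $\partial Q_i$ along a path in $D_k$, once counterclockwise around $\partial Q_i$, and back along the same path. A change of $b$ along a path in $D_k$ preserves this form, so any $b\in D_k$ may be used. We induct on $k$. For $k=1$, $P_1$ retracts radially by deformation onto $\partial Q_1$. Let $k\ge2$. Choose $c$ strictly between $2\cdot3^{-k}$ and $3^{1-k}$, then $\eta>0$ with $2\cdot3^{-k}<c-\eta$ and $c+\eta<3^{1-k}$. The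 points $a_i$ with $i\le k-1$ have second coordinate $>c+\eta$, and $a_k$ has second coordinate $<c-\eta$. Put
$$A=\{y>c-\eta\}\setminus\{a_1,\dots,a_{k-1}\},\qquad B=\{y<c+\eta\}\setminus\{a_k\}.$$
Then $A\cup B=P_k$, and $A\cap B$ is an open strip, which is contractible. Take $b=(x_{k-1},c)\in J_{k-1}\cap A\cap B$.

The homotopy $(x,y)\mapsto(x,(1-t)y+t\max(y,c))$ deforms $P_{k-1}$, and also $A$, onto $\{y\ge c\}\setminus\{a_1,\dots,a_{k-1}\}$. So $A\hookrightarrow P_{k-1}$ is a homotopy equivalence. As $D_{k-1}\subset A$, the induction hypothesis, with base point the top of $J_{k-1}$, followed by moving the base point down $J_{k-1}$ to $b$, shows that $\pi_1(A,b)$ is free on $g_1,\dots,g_{k-1}$ of the required form. Likewise (with $\min(y,c)$) $B\hookrightarrow\mathbb R^2\setminus\{a_k\}$ is a homotopy equivalence, so $\pi_1(B,b)\cong\mathbb Z$ is generated by the loop $g_k$ that goes down $J_{k-1}$, around $\partial Q_k$, and back. By van Kampen's theorem $\pi_1(P_k,b)=\pi_1(A,b)*\pi_1(B,b)$, which proves the claim.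

**Step 5 (surjectivity).** *Purpose: to lift the loops to $M$.* $D_k\times\{0\}\subset\mathcal S\times\{0\}\subset M$, and $f$ maps $D_k\times\{0\}$ identically onto $D_k$. So each $g_i$ is the image of a loop in $M$ at $(b,0)$, and $f_*$ is onto. Since $M$ is path connected, this holds for every base point. $\square$

**Lemma 6.** Let $\Lambda$ be a group generated by $k$ elements, $\chi:\pi_1(P_k)\to\Lambda$ a surjection, and $\kappa:P_\Lambda\to P_k$ the regular covering belonging to $\ker\chi$, with deck group $\Lambda$. Then $\hat M=\{(m,s)\in M\times P_\Lambda:f(m)=\kappa(s)\}$ with $q(m,s)=m$ is a path-connected regular covering of $M$ with deck group $\Lambda$.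

*Proof.* As a pullback of a covering, $q$ is a covering, and $\lambda(m,s)=(m,\lambda s)$ is an action of $\Lambda$, free and transitive on fibers. Fix $m_1\in M$. Let $(m_1,s),(m_1,s')$ be in the fiber over $m_1$. A path in $P_\Lambda$ from $s$ to $s'$ projects to a loop at $f(m_1)$, which by Lemma 5 is homotopic to $f\circ\omega$ for a loop $\omega$ in $M$ at $m_1$. The lift $\tilde\omega$ of $f\circ\omega$ starting at $s$ ends at $s'$, so $t\mapsto(\omega(t),\tilde\omega(t))$ is a path in $\hat M$ from $(m_1,s)$ to $(m_1,s')$. Any other point of $\hat M$ is connected to the fiber over $m_1$ by lifting a path in $M$. So $\hat M$ is path connected. A deck transformation is then determined by the image of one point, and $\Lambda$ is transitive on fibers; so the deck group is exactly $\Lambda$. $\square$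

**Proof of Theorem A.** Let $S$ be a nonempty set of primes $\ge5$. For a commutative ring and $t$ in it write $U(t)=\begin{pmatrix}1&t\\0&1\end{pmatrix}$ and $L(t)=\begin{pmatrix}1&0\\t&1\end{pmatrix}$. (The matrix $L(t)$ is not to be confused with the path component $L_a$.) $G_S=\prod_{\ell\in S}SL_2(\mathbb Z_\ell)$ is a metrizable profinite group, into which $\Gamma=SL_2(\mathbb Z)$, generated by $U(1)$ and $L(1)$, embeds diagonally.

**Step 1 ($\Gamma$ is dense in $G_S$).** *Purpose: to satisfy $(\ast)$.* Let $A=\prod_{\ell\in S}\mathbb Z_\ell$, so $G_S=SL_2(A)$. By the Chinese remainder theorem $\mathbb Z$ is dense in $A$. So the closure $\overline\Gamma$, a group, contains all $U(t)$ and $L(t)$ with $t\in A$. Let $\begin{pmatrix}a&b\\c&d\end{pmatrix}\in SL_2(A)$. At each $\ell$, one of $a_\ell,c_\ell$ is a unit, because the determinant is $1$. Multiplying on the left by $L(t)$ replaces $c$ by $c+ta$; take $t_\ell=0$ if $c_\ell$ is a unit and $t_\ell=1$ otherwise (then $a_\ell$ is a unit, $c_\ell$ is not, and $c_\ell+a_\ell$ is a unit). So we may assume $c\in A^\times$. Then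
$$U\!\left(\tfrac{a-1}c\right)L(c)\,U\!\left(\tfrac{d-1}c\right)=U\!\left(\tfrac{a-1}c\right)\begin{pmatrix}1&\frac{d-1}c\\c&d\end{pmatrix}=\begin{pmatrix}a&\frac{ad-1}c\\c&d\end{pmatrix}=\begin{pmatrix}a&b\\c&d\end{pmatrix},$$
because $ad-1=bc$. Hence $\overline\Gamma=G_S$.

**Step 2 ($G_S$ has no open abelian subgroup).** *Purpose: to satisfy the hypothesis of Theorem B(2).* Let $\ell\in S$. An open subgroup contains, in the factor $\ell$ (with all other coordinates trivial), the matrices $U(s)$ and $L(s)$ with $s=\ell^n$ for large $n$. The upper left entry of $U(s)L(s)$ is $1+s^2$, that of $L(s)U(s)$ is $1$. They do not commute.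

**Step 3 (the compact examples).** *Purpose: to answer (a) and (b).* By (F1), $M$ is a non-degenerate homogeneous Peano continuum with $\dim M=1$. Lemma 6 with $k=2$ and $\Lambda=\Gamma=SL_2(\mathbb Z)$ gives $\hat M$. By Theorem B, $X_S=X(\hat M,\Gamma,G_S)$ is compact (as $[\Lambda:\Gamma]=1$), connected, metrizable, $1$-dimensional, homogeneous, and not bihomogeneous.

**Step 4 (a non-compact example).** *Purpose: the last sentence of Theorem A.* Take $k=3$, $\Lambda=SL_2(\mathbb Z)\times\mathbb Z$, which has three generators, $\Gamma=SL_2(\mathbb Z)\times0$ and $G=G_S$. Then $[\Lambda:\Gamma]=\infty$. By Theorem B and Step 2 of Section 4, $X$ is connected, locally compact, non-compact, metrizable, $1$-dimensional, homogeneous and not bihomogeneous. $\square$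

## 9. Recovering the transverse group: Theorem C

**Step 1 (isomorphic open subgroups).** *Purpose: the general statement of Theorem C.* Let $h:X\to X'$ be a homeomorphism, with $\varphi,V,\Theta$ as in Lemmas 2 and 3, and let $\psi:G'\to G$ be obtained from $h^{-1}$ by Lemma 2. Since $L_{\psi\varphi(a)}=h^{-1}h(L_a)=L_a$, we have $\psi\varphi(a)\in\Gamma a$ for all $a\in G$, and likewise $\varphi\psi(b)\in\Gamma'b$ for all $b\in G'$.

*Injectivity.* $G$ is the countable union of the closed sets $\{a:\psi\varphi(a)=\gamma a\}$, $\gamma\in\Gamma$. By Baire's theorem one of them has interior, and on it $\varphi$ is injective. Since $\Gamma$ is dense, the interior contains some $\gamma_1W$ with $\gamma_1\in\Gamma$ and $W\le V$ an open subgroup. By Lemma 3(3), $\varphi(\gamma_1w)=c(\gamma_1,e)\Theta(w)\varphi(e)$; hence $\Theta|_W$ is injective.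

*Openness.* In the same way $\varphi\psi(b)=\gamma'b$ on a nonempty open set $O'\subset G'$ for some $\gamma'\in\Gamma'$. So $\varphi(G)\supset\gamma'O'$ has interior. Write $G=\bigcup_i\gamma_iV$, a finite union with $\gamma_i\in\Gamma$. By Lemma 3(3), $\varphi(G)$ is the finite union of the compact sets $c(\gamma_i,e)\Theta(V)\varphi(e)$. One of these has interior, so the group $\Theta(V)$ has interior, that is, it is open in $G'$. $\Theta(W)$ is compact and of finite index in $\Theta(V)$, so it is open in $\Theta(V)$ and in $G'$. Finally $\Theta:W\to\Theta(W)$ is a continuous bijective homomorphism of compact Hausdorff groups, hence an isomorphism of topological groups. So $W\cong\Theta(W)$ are open subgroups of $G$ and $G'$.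

**Definition 9 ($\ell$-special).** A profinite group is *pro-$\ell$* if all its quotients by open normal subgroups are finite $\ell$-groups. Call a profinite group *$\ell$-special* if some open subgroup has an infinite closed normal pro-$\ell$ subgroup.

*Example.* $\mathbb Z_5$ is $5$-special. It is not $7$-special, since a closed subgroup that is both pro-$5$ and pro-$7$ is trivial.

**Step 2 (invariance).** *Purpose: to see that $\ell$-speciality depends only on open subgroups.* If $N$ is an infinite closed normal pro-$\ell$ subgroup of an open subgroup $H$, and $H'\le H$ is open, then $N\cap H'$ is closed, normal in $H'$, pro-$\ell$, and infinite, having finite index in $N$. So if $G,G'$ have isomorphic open subgroups, $G$ is $\ell$-special if and only if $G'$ is.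

**Step 3 (which $\ell$ occur for $G_S$).** *Purpose: to recover $S$ from $G_S$.* Let $\ell\ge5$ be prime. We show that $G_S$ is $\ell$-special if and only if $\ell\in S$. For a prime $r$ let $K_r=\ker(SL_2(\mathbb Z_r)\to SL_2(\mathbb F_r))$. It is pro-$r$, because its image in $SL_2(\mathbb Z/r^n)$ lies in the group $1+r\,\mathrm{Mat}_2(\mathbb Z/r^n)$ of order $r^{4(n-1)}$.

If $\ell\in S$, then $K_\ell$, in the factor $\ell$, is infinite, closed, normal in $G_S$, and pro-$\ell$.

Let $\ell\notin S$ and suppose that $N$ is an infinite closed normal pro-$\ell$ subgroup of an open subgroup of $G_S$. As in Step 2 we may shrink the open subgroup to $\prod_{r\in F}K_r'\times\prod_{r\in S\setminus F}SL_2(\mathbb Z_r)$ with $F\subset S$ finite and $K_r'\le K_r$ open. The projection $N_r$ of $N$ to the factor $r$ is a closed normal pro-$\ell$ subgroup of that factor.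

* If $r\in F$, then $N_r\le K_r'$ is pro-$r$ and pro-$\ell$ with $r\ne\ell$. So $N_r=1$.
* If $r\in S\setminus F$, then $N_r\cap K_r$ is pro-$r$ and pro-$\ell$, so trivial, and $N_r$ embeds in $SL_2(\mathbb F_r)$ as an $\ell$-subgroup. It is normal, because $SL_2(\mathbb Z_r)\to SL_2(\mathbb F_r)$ is onto: the target is generated by matrices $U(t),L(t)$, which lift. As $r\ge5$, $PSL_2(\mathbb F_r)$ is simple and $SL_2(\mathbb F_r)$ is perfect. So a normal subgroup $P$ of $SL_2(\mathbb F_r)$ either lies in $\{\pm1\}$ or satisfies $P\{\pm1\}=SL_2(\mathbb F_r)$; in the second case $SL_2(\mathbb F_r)/P$ is abelian, and perfectness gives $P=SL_2(\mathbb F_r)$. The latter is not an $\ell$-group, since its order $r(r^2-1)$ is divisible by $r\neq\ell$. So the image of $N_r$ is an $\ell$-group inside $\{\pm1\}$, and it is trivial since $\ell$ is odd. So $N_r=1$.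

Hence $N=1$, a contradiction.

**Step 4 (conclusion).** *Purpose: the first statement of Theorem C.* If $X_S\cong X_{S'}$, then $G_S$ and $G_{S'}$ have isomorphic open subgroups by Step 1, so they are $\ell$-special for the same primes $\ell\ge5$, and $S=S'$. The nonempty sets of primes $\ge5$ form a set of the cardinality of the continuum. $\square$

## 10. Abelian transverse groups: Theorem D

Let $G$ be an abelian profinite group with a dense subgroup $\Gamma=\langle\gamma_1,\dots,\gamma_k\rangle$, $k\ge1$. It is metrizable, being topologically finitely generated: there are only finitely many open subgroups of each index, hence countably many in all. The plan is to make the inversion of $G$ act on $X$, by pairing it with a reflection of $M$ that inverts the deck group.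

**Step 1 (the covering).** *Purpose: to choose $\hat M$ adapted to a reflection.* Let $m_0=(\frac12,0,0)\in M$ and, for loops $\beta$ in $P_k$ at $f(m_0)$, put $\chi(\beta)=\prod_i\gamma_i^{\mathrm{wind}(\beta,a_i)}$. Winding numbers depend only on free homotopy classes, and the loops $g_i$ of Lemma 5 have $\mathrm{wind}(g_i,a_i)=1$ and $\mathrm{wind}(g_i,a_j)=0$ for $j\neq i$, since $a_j\notin Q_i$ and the connecting path is traversed back and forth. So $\chi$ is onto $\Gamma$. Let $\hat M$ be the covering of Lemma 6 with $\Lambda=\Gamma$. Fix $s_0\in P_\Gamma$ over $f(m_0)$. The lift of $\beta$ from $s_0$ ends at $d(\beta)s_0$ for a unique deck transformation $d(\beta)$. The lift of $\beta\beta'$ ends at $d(\beta)d(\beta')s_0$, so $d$ is a homomorphism, onto the deck group and with kernel $\ker\chi$. We identify the deck group with $\Gamma$ so that $d=\chi$. Put $z_0=(m_0,s_0)$ and $\rho(\omega)=\chi(f\circ\omega)$ for loops $\omega$ in $M$ at $m_0$. Then the lift of $\omega$ from $z_0$ ends at $\rho(\omega)z_0$, and $q_*\pi_1(\hat M,z_0)=\ker\rho$.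

**Step 2 (the involution $\hat\sigma$).** *Purpose: to obtain a symmetry of $\hat M$ inverting $\Gamma$.* The map $\sigma(x,y,z)=(1-x,y,z)$ preserves $M$ (replace the digits $d$ of $x$ by $2-d$; the places of the digits $1$ do not change), and it fixes $m_0$. The reflection $(x,y)\mapsto(1-x,y)$ fixes every $a_i$ and reverses winding numbers. So $\rho(\sigma\omega)=\rho(\omega)^{-1}$, and $\sigma_*$ preserves $\ker\rho$. Since $\hat M$ is connected and locally path connected, the lifting criterion gives a unique $\hat\sigma:\hat M\to\hat M$ with $q\hat\sigma=\sigma q$ and $\hat\sigma z_0=z_0$. The map $\hat\sigma^2$ lifts $\sigma^2q=q$ and fixes $z_0$, so $\hat\sigma^2=\mathrm{id}$. Let $\gamma=\rho(\omega)$. Then $\hat\sigma$ carries the lift of $\omega$ from $z_0$ to the lift of $\sigma\omega$ from $z_0$, whence $\hat\sigma(\gamma z_0)=\gamma^{-1}z_0=\gamma^{-1}\hat\sigma z_0$. Both $\hat\sigma\gamma$ and $\gamma^{-1}\hat\sigma$ lift $\sigma q$ and they agree at $z_0$; so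
$$\hat\sigma\gamma=\gamma^{-1}\hat\sigma\qquad(\gamma\in\Gamma). \tag{8}$$

**Step 3 (the involutions $\tau_g$ of $X$).** *Purpose: to make inversion act on $X$.* For $g\in G$ put
$$\tau_g[z,a]=[\hat\sigma z,\,a^{-1}g].$$
This is well defined: by (8) and commutativity, $[\hat\sigma\gamma z,(\gamma a)^{-1}g]=[\gamma^{-1}\hat\sigma z,\gamma^{-1}a^{-1}g]=[\hat\sigma z,a^{-1}g]$. And $\tau_g^2[z,a]=[z,(a^{-1}g)^{-1}g]=[z,a]$, so $\tau_g$ is a homeomorphism.

**Step 4 (interchanging points in one fiber).** *Purpose: the first case of bihomogeneity.* As $\Lambda=\Gamma$, points of $X$ with the same image in $M$ can be written $x=[z,a]$, $y=[z,b]$. Choose $\eta\in\mathcal H$ with $\eta z=z_0$ (Lemma 1). Since $\hat\sigma z_0=z_0$, $\tau_{ab}$ sends $[z_0,a]$ to $[z_0,a^{-1}ab]=[z_0,b]$ and $[z_0,b]$ to $[z_0,b^{-1}ab]=[z_0,a]$. So $\bar\eta^{-1}\tau_{ab}\bar\eta$ interchanges $x$ and $y$.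

**Step 5 ($\mathcal H$ is transitive on pairs in different fibers).** *Purpose: to bring an arbitrary pair into a position that $\tau_g$ can handle.* Let $C=\{(z,w)\in\hat M^2:q(z)\ne q(w)\}$. It is preserved by $\mathcal H$, whose elements cover homeomorphisms of $M$.

*Orbits are open.* By (F3), $\mathrm{Homeo}(M)$ is transitive on $\{(m,n)\in M^2:m\ne n\}$, which is open in $M^2$ and so Polish. By (F2), the pairs $(h(m),h(n))$ with $d(h,\mathrm{id})<\varepsilon$ fill a neighborhood of $(m,n)$. By (3), $\hat h(z)$ and $\hat h(w)$ are the points over $h(q(z))$ and $h(q(w))$ in fixed sheets through $z$ and $w$. So the $\mathcal H$-orbit of $(z,w)$ contains a neighborhood of $(z,w)$ in $C$. It therefore suffices to show that $C$ is connected.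

*$Y=\hat M\setminus\Gamma v$ is connected for each $v\in\hat M$.* The set $\Gamma v$ is a fiber of $q$, closed and discrete. By (F1) each $d\in\Gamma v$ has a connected open neighborhood $O_d$ with $O_d\cap\Gamma v=\{d\}$ and $O_d\setminus\{d\}$ connected: lift a small connected open neighborhood of $q(v)$ to the sheet through $d$. Also $O_d\setminus\{d\}\ne\emptyset$, because $M$ is connected and non-degenerate. Suppose $Y=A\sqcup B$ with $A,B$ nonempty and open. Each connected set $O_d\setminus\{d\}\subset Y$ lies in $A$ or in $B$. Adding each $d$ to the part containing $O_d\setminus\{d\}$ keeps both parts open, and decomposes $\hat M$ into two disjoint nonempty open sets. This contradicts connectedness of $\hat M$.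

*$C$ is connected.* Let $(z,w),(z',w')\in C$ and choose $w''\notin\Gamma z\cup\Gamma z'$. The connected sets
$$\{z\}\times(\hat M\setminus\Gamma z),\qquad(\hat M\setminus\Gamma w'')\times\{w''\},\qquad\{z'\}\times(\hat M\setminus\Gamma z')$$
lie in $C$. The first contains $(z,w)$ and $(z,w'')$, the second $(z,w'')$ and $(z',w'')$, the third $(z',w'')$ and $(z',w')$. So the two pairs lie in one connected subset of $C$.

**Step 6 (interchanging points in different fibers).** *Purpose: the second case of bihomogeneity.* Let $x=[z,a]$, $y=[w,b]$ with $q(z)\ne q(w)$. Choose $u\in\hat M$ over a point of $M$ with first coordinate $\ne\frac12$, for instance over $(0,0,0)$. Then $q(\hat\sigma u)=\sigma q(u)\ne q(u)$, so $(u,\hat\sigma u)\in C$. By Step 5 there is $\eta\in\mathcal H$ with $\eta z=u$ and $\eta w=\hat\sigma u$. Now $\tau_{ab}[u,a]=[\hat\sigma u,b]$ and $\tau_{ab}[\hat\sigma u,b]=[u,b^{-1}ab]=[u,a]$. So $\bar\eta^{-1}\tau_{ab}\bar\eta$ interchanges $x$ and $y$. Hence $X(\hat M,\Gamma,G)$ is bihomogeneous.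

**Step 7 (the exact list of transverse groups).** *Purpose: the last statement of Theorem D.* Let $G$ be a topologically finitely generated profinite group. If $G$ has an open abelian subgroup $A$, then $A$ is topologically finitely generated: if $\Gamma_0$ is a dense finitely generated subgroup of $G$, then $\Gamma_0\cap A$ is dense in $A$ and of finite index in $\Gamma_0$, so it is finitely generated. By Steps 1–6 there is a bihomogeneous $X$ over the Menger curve with transverse group $A$, and $A$ agrees with $G$ up to isomorphism of open subgroups. If $G$ has no open abelian subgroup, then neither has any $G'$ with an open subgroup $W'$ isomorphic to an open subgroup $W$ of $G$: an open abelian $A'\le G'$ would give the open abelian subgroup $A'\cap W'$ of $W'\cong W$, hence one of $G$. By Theorem B(2), no $X$ with transverse group $G'$ is bihomogeneous. $\square$
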